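# A 42-element linear lattice with no type-1 representation over a finite set

## 1. Finite distributive lattices as partitions of a cube

For a set $S$, let $\mathrm{Eq}(S)$ be the lattice of all equivalence relations on $S$, ordered by inclusion. Meet is intersection. The join of $\alpha,\beta$ is the least equivalence relation containing both. We compose relations from left to right: $x\,(\alpha\circ\beta)\,z$ means that $x\,\alpha\,y\,\beta\,z$ for some $y$. We write $\Delta$ for equality and $\nabla$ for the full relation.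

**Definition (representation, type 1, linear).** A representation of a lattice $L$ over the base set $S$ is an injective lattice homomorphism $\phi:L\to\mathrm{Eq}(S)$. Following Jónsson, it is of type 1 if $\phi(x\vee y)=\phi(x)\circ\phi(y)$ for all $x,y\in L$. A lattice is linear if it has a type-1 representation over some set.

**Lemma 1.** If $\alpha,\beta\in\mathrm{Eq}(S)$ satisfy $\alpha\circ\beta=\beta\circ\alpha$, then $\alpha\circ\beta$ is their join in $\mathrm{Eq}(S)$. Hence a representation is of type 1 if and only if its values commute pairwise.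

*Proof.* The relation $\alpha\circ\beta$ is reflexive. It is symmetric, because its converse is $\beta\circ\alpha$. It is transitive, because $\alpha\circ\beta\circ\alpha\circ\beta=\alpha\circ\alpha\circ\beta\circ\beta=\alpha\circ\beta$. It contains $\alpha$ and $\beta$, and every equivalence containing both contains it. So it is the join. Conversely, if $\phi(x)\circ\phi(y)=\phi(x\vee y)$ always holds, the right side is symmetric in $x,y$, so the values commute. $\square$

*Example.* Let $M_3$ be the lattice with bottom, top and three pairwise incomparable elements between. On $\{1,2,3\}$ the partitions $12|3$, $13|2$, $23|1$ have pairwise meets $\Delta$ and joins $\nabla$, so they represent $M_3$. This is not of type 1: with $\alpha=12|3$ and $\beta=1|23$ we have $1\,\alpha\,2\,\beta\,3$, but no $y$ satisfies $1\,\beta\,y\,\alpha\,3$. On the four points of $\mathbb F_2^2$, take the partitions into parallel lines in the three directions. Any two of them compose to $\nabla$ in either order, so this is a type-1 representation of $M_3$.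

Here is a class of lattices for which a finite base always suffices.

**Proposition 2.** Every finite distributive lattice has a type-1 representation over a finite set.

*Proof.* By Birkhoff's representation theorem, a finite distributive lattice is isomorphic to a family of subsets of a finite set $J$ closed under $\cup$ and $\cap$, with these as join and meet. On $\{0,1\}^J$ let $f\,\theta_X\,g$ mean that $f$ and $g$ agree outside $X$. Then $X\mapsto\theta_X$ is injective and $\theta_X\cap\theta_Y=\theta_{X\cap Y}$. Clearly $\theta_X\circ\theta_Y\subseteq\theta_{X\cup Y}$. Conversely, let $f,g$ agree outside $X\cup Y$, and let $z$ equal $g$ on $X$ and $f$ off $X$. Then $f\,\theta_X\,z$. Also $z$ and $g$ agree on $X$, and off $X\cup Y$ we have $z=f=g$, so $z\,\theta_Y\,g$. Hence $\theta_X\circ\theta_Y=\theta_{X\cup Y}$. $\square$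

What changes when distributivity is dropped? It is known that every finite lattice has a representation over a finite set, not necessarily of type 1. So the question, taken from Dale R. Worley, "A survey of lattice properties: modular, Arguesian, linear, and distributive", arXiv:2403.19677 (2024), is this: *does every finite linear lattice have a type-1 representation over a finite set?*

The answer is no. The proof rests on counting. We look for a finite lattice in which every type-1 representation contains a number $n\ge 2$ (a number of classes inside a class) that is forced to be a power of $2$ by one part of the lattice and a power of $3$ by another part. No finite $n\ge2$ does both. But an infinite vector space over $\mathbb F_2$ and one over $\mathbb F_3$ can have the same cardinality, so an infinite base remains possible.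

## 2. Commuting lattices, restriction, and coset partitions

**Definition (commuting lattice).** A commuting lattice on $S$ is a set of pairwise commuting equivalence relations on $S$ that is closed under $\cap$ and $\circ$.

By Lemma 1 it is a sublattice of $\mathrm{Eq}(S)$, and type-1 representations are exactly the isomorphisms onto commuting lattices. From now on $+$ denotes join (which is $\circ$ in a commuting lattice), and juxtaposition or $\cap$ denotes meet.

**Modular law.** In a commuting lattice, if $\alpha\le\gamma$ then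
$$(\alpha+\beta)\gamma=\alpha+\beta\gamma.\tag{1}$$
The inclusion $\supseteq$ holds in every lattice. For $\subseteq$: if $x\,\alpha\,y\,\beta\,z$ and $x\,\gamma\,z$, then $y\,\gamma\,x\,\gamma\,z$ because $\alpha\subseteq\gamma$. So $y\,(\beta\cap\gamma)\,z$, and $x\,(\alpha\circ(\beta\cap\gamma))\,z$.

**Lemma 3 (restriction).** Let $E$ be a commuting lattice, $a\le b$ in $E$, and $C$ a $b$-class. Each $x\in[a,b]$ induces an equivalence $\bar x$ on $C/a$ by $[p]\,\bar x\,[q]\iff p\,x\,q$. The map $x\mapsto\bar x$ preserves $\cap$ and $\circ$, its values commute, and $\bar a=\Delta$, $\bar b=\nabla$.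

*Proof.* The relation $\bar x$ is well defined because $a\le x$. Intersections are clear, and so are $\bar a=\Delta$, $\bar b=\nabla$. Let $p,q\in C$. If $p\,x\,r\,y\,q$ for some $r\in S$, then $p\,b\,r$ since $x\le b$, so $r\in C$ and $[p]\,\bar x\,[r]\,\bar y\,[q]$. Conversely $[p]\,\bar x\,[r]\,\bar y\,[q]$ means $p\,x\,r\,y\,q$. So $\overline{x\circ y}=\bar x\circ\bar y$, and commutation is inherited. $\square$

**Coset partitions.** A subgroup $G$ of an abelian group gives the equivalence $x-y\in G$. These equivalences commute, the intersection corresponds to $G\cap G'$, and the composition corresponds to $G+G'$. So a lattice of subgroups of a finite abelian group always has a finite type-1 representation.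

**Subspaces with coefficients in a space.** Let $K$ be a field, $V=K^3$ with standard basis $e_1,e_2,e_3$ and coordinate functionals $f_1,f_2,f_3$, and let $\mathrm{Sub}(V)$ be the lattice of subspaces. Let $A$ be a $K$-space. A functional $f=\sum k_if_i$ acts as a map $f:A^3\to A$, $f(a)=\sum k_ia_i$. For $U\le V$ put
$$U_A=\{a\in A^3: f(a)=0\text{ for all }f\in U^\perp\}.$$

*Example.* $(\ker f_1)_A=0\times A\times A$ and $\langle e_1\rangle_A=A\times0\times0$. For $U=\langle e_1+e_2\rangle$ the annihilator is spanned by $f_1-f_2$ and $f_3$, so $U_A=\{(a,a,0)\}$.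

**Lemma 4.** $(U\cap U')_A=U_A\cap U'_A$ and $(U+U')_A=U_A+U'_A$. If $A\ne0$, then $U\mapsto U_A$ is injective.

*Proof.* Choose a basis of $A$ and write $A=K^{(I)}$, the finitely supported functions $I\to K$. Then $A^3=V^{(I)}$, and the condition $f(a)=0$ for all $f\in U^\perp$ says that every value of $a:I\to V$ lies in $U$. So $U_A=U^{(I)}$. For $^{(I)}$ the two formulas hold pointwise (decompose each nonzero value, and keep $0$ as $0+0$). If $I\neq\emptyset$, then $U$ is recovered as the set of values. $\square$

## 3. Gluing two lattices along a two-element chain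

Suppose $P$ has a coatom $u$, $Q$ has an atom $v$, and we identify the chain $u<1_P$ of $P$ with the chain $0_Q<v$ of $Q$. In a representation, a $v$-class contains some number $n$ of $u$-classes, and both $P$ and $Q$ constrain $n$. Which $P$ and $Q$ should we take?

**A first try: lines.** The smallest choice with fields in sight is $P=\mathrm{Sub}(\mathbb F_2^2)=M_3$ and $Q=\mathrm{Sub}(\mathbb F_3^2)=M_4$ (four elements between bottom and top). The glued lattice has $5+6-2=9$ elements. It gives no obstruction, because $M_3$ does not force a power of $2$. For any abelian group $A\neq0$, the subgroups $A\times0$, $0\times A$ and $\{(a,a)\}$ of $A^2$ have pairwise intersections $0$ and sums $A^2$, so $n=|A|$ can be any integer $\ge2$. With $n=3$ the whole glued lattice fits into $\mathrm{Sub}(\mathbb F_3^3)$. Take a line $u$ in a plane $v$, two further lines $\ell_1,\ell_2$ in $v$, and the three planes $w_1,w_2,w_3\ne v$ containing $u$. Then $w_j\cap v=u$, hence $\ell_i\not\le w_j$, so $\ell_i+w_j=\mathbb F_3^3$ and $\ell_i\cap w_j=0$. Thus $\{0,\ell_1,\ell_2,u,v,w_1,w_2,w_3,\mathbb F_3^3\}$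 is a sublattice isomorphic to the glued lattice, with a type-1 representation on $27$ points.

So rank $2$ does not see the field. In rank $3$ it does, as Sections 4 and 5 show. We therefore glue $P=\mathrm{Sub}(K_1^3)$ and $Q=\mathrm{Sub}(K_2^3)$.

**The construction.** Let $A\ne0$ be a $K_1$-space, $B\neq0$ a $K_2$-space, and $\beta:A\to B$ a bijection *of sets*. Let $S=A^3\times B^2$, with points $(a_1,a_2,a_3;b_2,b_3)$.

- For $U\in P$, let $\varphi(U)$ be the relation $b_2=b_2'$, $b_3=b_3'$, $a-a'\in U_A$.
- For $W\in Q$, let $\psi(W)$ be the relation $(\beta(a_1),b_2,b_3)-(\beta(a_1'),b_2',b_3')\in W_B$.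

Here $\varphi(U)$ is the coset partition of $U_A\times0\times0$ in $A^3\times B^2$, and $\psi(W)$ is the pullback of a coset partition along the surjection $S\to B^3$, $(a;b_2,b_3)\mapsto(\beta(a_1),b_2,b_3)$. Pullback along a surjection preserves $\cap$, preserves $\circ$ (lift the intermediate point), and is injective. So by Lemma 4, $\varphi$ and $\psi$ are injective lattice homomorphisms onto commuting lattices. Put
$$u:=\varphi(\ker f_1)=\psi(0),\qquad v:=\varphi(V)=\psi(\langle e_1\rangle).$$
Both descriptions of $u$ say $a_1=a_1'$, $b_2=b_2'$, $b_3=b_3'$. Both descriptions of $v$ say $b_2=b_2'$, $b_3=b_3'$.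

**Proposition 5.** $L:=\varphi(P)\cup\psi(Q)$ is a commuting lattice. Its isomorphism type does not depend on $A,B,\beta$. If $K_1,K_2$ are finite, then $|L|=|P|+|Q|-2$.

*Proof.* We must compose and intersect $x=\varphi(U)$ with $y=\psi(W)$. Note $x\le v$ and $u\le y$.

If $x\le u$, then $x\le y$, so $x\circ y=y\circ x=y$ and $x\cap y=x$.

Suppose $x\not\le u$. Then $U\not\le\ker f_1$, so $U+\ker f_1=V$ and $x\circ u=u\circ x=v$. Also $u\circ y=y\circ u=y$. Hence
$$x\circ y=x\circ u\circ y=v\circ y=y\circ v=y\circ u\circ x=y\circ x,$$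
where $v\circ y=y\circ v$ holds inside $\psi(Q)$. The common value is $\psi(\langle e_1\rangle+W)\in L$. For the meet, $x\cap y=x\cap(v\cap y)$, and $v\cap y=\psi(\langle e_1\rangle\cap W)\in\{u,v\}\subseteq\varphi(P)$, since $\langle e_1\rangle$ is an atom of $Q$. So $x\cap y\in\varphi(P)$.

An element of $\varphi(P)\cap\psi(Q)$ lies between $u$ and $v$, and nothing lies strictly between $\ker f_1$ and $V$ in $P$. So the intersection is $\{u,v\}$. The displayed formulas express all joins and meets through $P$ and $Q$ alone, so the isomorphism type depends only on $K_1,K_2$. $\square$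

Denote this lattice by $L(K_1,K_2)$. Suitable $A,B$ always exist: for an infinite cardinal $\kappa\ge|K_1|,|K_2|$, spaces of dimension $\kappa$ over $K_1$ and $K_2$ both have $\kappa$ elements. We identify $P=[0,v]$ and $Q=[u,1]$, where $u$ is $\ker f_1\in P$ and is the bottom of $Q$, while $v$ is the top of $P$ and is $\langle e_1\rangle\in Q$. For finite or countable fields take $A,B$ of countably infinite dimension; then $S$ is countable. Thus $L(K_1,K_2)$ is linear with a countable base in that case.

For $K_1=\mathbb F_2$ and $K_2=\mathbb F_3$: $|P|=1+7+7+1=16$ and $|Q|=1+13+13+1=28$, so $|L|=42$. This construction needs $|A|=|B|$ with $A$ over $\mathbb F_2$ and $B$ over $\mathbb F_3$, which is impossible for finite nonzero spaces. But that only excludes one recipe. To exclude all finite representations we must know every type-1 representation of $\mathrm{Sub}(K^3)$. Here is what will be proved.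

**Theorem 6.** $L(\mathbb F_2,\mathbb F_3)$ is a linear lattice with $42$ elements. It has a type-1 representation over a countably infinite set and none over a finite set.

**Theorem 7.** For finite fields, $L(\mathbb F_q,\mathbb F_r)$ is always linear, with a countable base. It has a type-1 representation over a finite set if and only if $q=p^s$ and $r=p^t$ for one prime $p$. In that case the least size of a base set is exactly $p^{5\,\mathrm{lcm}(s,t)}$.

**Theorem 8.** $L(\mathbb F_2,\mathbb F_3)$ is not in the variety generated by the class of all lattices having type-1 representations over finite sets. So some lattice identity holds in all of those and fails in a finite linear lattice.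

## 4. An abelian group from seven equivalence relations

Before fields we recover addition. The model is $X=A^3$ for an abelian group $A$, with the seven maps $x_i$, $x_i+x_j$, $x_1+x_2+x_3$. Recall that the kernel of a map is the relation "same value".

**Lemma 9.** Let $X\neq\emptyset$ carry equivalences $E_1,E_2,E_3,E_{12},E_{13},E_{23},E_s$ such that

- (a) $E_i\cap E_j\subseteq E_{ij}$;
- (b) for $\{i,j,k\}=\{1,2,3\}$: $E_{ij}\cap E_k\subseteq E_s$ and $E_s\cap E_k\subseteq E_{ij}$;
- (c) for each of the triples $\{1,2,3\},\{s,1,2\},\{s,1,3\},\{s,2,3\}$, the map from $X$ to the product of the three quotients is bijective.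

Fix $o\in X$. Then there are an abelian group $A$ and a bijection $X\to A^3$, $o\mapsto0$, under which $E_i$, $E_{ij}$, $E_s$ are the kernels of $x_i$, $x_i+x_j$, $x_1+x_2+x_3$ respectively.

*Proof.*

**Step 1: one coordinate set.** We identify the three quotients with a single set. Put $A_i=X/E_i$; by (c), $X=A_1\times A_2\times A_3$. Let $o=(o_1,o_2,o_3)$ and let $\sigma:X\to T:=X/E_s$ be the quotient map. By (c) for $\{s,2,3\}$, the points with $x_2=o_2$, $x_3=o_3$ correspond bijectively to $T$ via $\sigma$, so $x_1\mapsto\sigma(x_1,o_2,o_3)$ is a bijection $A_1\to T$. Treat $A_2,A_3$ in the same way. Identify all $A_i$ with $T$ by these bijections and put $0:=\sigma(o)$. Each $o_i$ becomes $0$, so $X=T^3$, $o=(0,0,0)$ and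
$$\sigma(a,0,0)=\sigma(0,a,0)=\sigma(0,0,a)=a.$$

**Step 2: describe $E_{ij}$ by $\sigma$.** By (a), whether $x\,E_{12}\,y$ depends only on $(x_1,x_2)$ and $(y_1,y_2)$, so we may set $x_3=y_3=0$. Two points with third coordinate $0$ are $E_3$-related, so by (b) they are $E_{12}$-related if and only if they are $E_s$-related. Hence $E_{12}$ is the kernel of $\sigma(x_1,x_2,0)$. Similarly $E_{13}$ and $E_{23}$ are the kernels of $\sigma(x_1,0,x_3)$ and $\sigma(0,x_2,x_3)$.

**Step 3: three ways to compute $\sigma$.** By $E_{ij}\cap E_k\subseteq E_s$ there are functions $F,G,H:T\times T\to T$ with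
$$\sigma(x)=F(\sigma(x_1,x_2,0),x_3)=G(x_1,\sigma(0,x_2,x_3))=H(\sigma(x_1,0,x_3),x_2).$$
They are defined everywhere, since for instance $\sigma(t,0,0)=t$ shows that every pair $(t,x_3)$ occurs. Setting one variable to $0$ gives:

- from $F$: $\sigma(a,0,b)=F(a,b)=\sigma(0,a,b)$;
- from $G$: $\sigma(a,b,0)=G(a,b)=\sigma(a,0,b)$;
- from $H$: $\sigma(a,b,0)=H(a,b)=\sigma(0,b,a)$.

So $F(a,b)=\sigma(a,0,b)=G(a,b)=\sigma(a,b,0)=H(a,b)$. Call this $a+b$.

**Step 4: group axioms.** From $F(a,b)=\sigma(0,a,b)=H(b,a)$ we get $a+b=b+a$. From $F$ and $G$, $\sigma(x)=(x_1+x_2)+x_3=x_1+(x_2+x_3)$, so $+$ is associative. Also $a+0=\sigma(a,0,0)=a$. Finally $b\mapsto a+b=\sigma(a,b,0)$ is a bijection of $T$ by (c) for $\{s,1,3\}$ (fix $x_1=a$, $x_3=0$). So $A:=(T,+)$ is an abelian group. By Step 2 and the formula for $\sigma$, the seven relations are as claimed. $\square$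

The lemma says nothing about *which* abelian group appears, and it cannot: for every abelian group $A$ the seven kernels on $A^3$ satisfy (a), (b), (c). The field enters through further spans.

## 5. Type-1 representations of the subspace lattice of $K^3$

**Theorem 10.** Let $K$ be a field and $E:\mathrm{Sub}(K^3)\to\mathrm{Eq}(X)$, $X\ne\emptyset$, a lattice homomorphism (not necessarily injective) with pairwise commuting values, $E(0)=\Delta$, $E(V)=\nabla$. Then there are a $K$-space $A$ and a bijection $X\to A^3$ under which, for every $U\le V$, $E(U)$ is the coset partition of $U_A$.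

*Proof.* For a functional $f\neq0$ put $E_f=E(\ker f)$, with quotient map $\pi_f$.

**Step 1: translate linear algebra into functions.** Two facts carry the whole proof.

*Fact (i).* If $f,g$ are independent and $0\neq h\in\mathrm{span}(f,g)$, then $\pi_h$ is a function of $(\pi_f,\pi_g)$. Indeed $\ker f\cap\ker g\subseteq\ker h$, so $E_f\cap E_g\subseteq E_h$.

*Fact (ii).* If $f,g,h$ is a basis of $V^*$, then $X\to X/E_f\times X/E_g\times X/E_h$ is bijective. It is injective since $E_f\cap E_g\cap E_h=E(0)=\Delta$. For surjectivity, values commute, so joins are compositions: $E_f\circ E_g=E(\ker f+\ker g)=\nabla$ and $(E_f\cap E_g)\circ E_h=E((\ker f\cap\ker g)+\ker h)=\nabla$. The first gives a point $z$ in a prescribed $E_f$-class and a prescribed $E_g$-class. The second moves $z$ within its $(E_f\cap E_g)$-class into the prescribed $E_h$-class.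

**Step 2: get the group.** We apply Lemma 9 to $E_f$ for $f=f_i$, $f_i+f_j$, $s=f_1+f_2+f_3$. Condition (a) is $f_i+f_j\in\mathrm{span}(f_i,f_j)$. Condition (b) is $s\in\mathrm{span}(f_i+f_j,f_k)$ and $f_i+f_j\in\mathrm{span}(s,f_k)$. Condition (c) holds by Fact (ii), since the four triples are bases. So $X=A^3$ for an abelian group $A$, and these seven $E_f$ are the kernels of $x_i$, $x_i+x_j$, $x_1+x_2+x_3$.

*The case $K=\mathbb F_2$ by hand.* Here these are all seven nonzero functionals. Since $f_2+f_3=(f_1+f_2)+(f_1+f_3)$ over $\mathbb F_2$, Fact (i) gives a function $\chi$ with $x_2+x_3=\chi(x_1+x_2,x_1+x_3)$. Setting $x_1=0$ gives $\chi(a,b)=a+b$; setting $x_2=x_3=0$ then gives $0=x_1+x_1$. So $2A=0$ and $A$ is an $\mathbb F_2$-space. This is the relation that $M_3$ could not see. The general case runs on the same mechanism: write a functional as a member of several spans and set variables to $0$.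

*Labels.* If $f$ has nonzero $f_1$-coefficient, then $f,f_2,f_3$ is a basis, so by Fact (ii) each $E_f$-class contains exactly one point $(a,0,0)$. We label the class by $a$, that is, we normalize $\pi_f:X\to A$ by $\pi_f(a,0,0)=a$. This makes $\pi_f$ unique.

**Step 3: each scalar $k\neq0$ gives a bijection $\lambda_k$ of $A$.** Let $f=f_1+kf_2$. By Fact (i), $\pi_f$ is a function $\delta(x_1,x_2)$, with $\delta(a,0)=a$. Since $f,f_1,f_3$ is a basis, $b\mapsto\delta(0,b)$ is a bijection of $A$. We show that $\delta(x_1,x_2)=x_1+\delta(0,x_2)$. Let $g=f_1+kf_2+f_3$, with $\pi_g(a,0,0)=a$. As $g$ lies in $\mathrm{span}(f_1+kf_2,f_3)$ and in $\mathrm{span}(f_1+f_3,f_2)$,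
$$\pi_g(x)=\alpha(\delta(x_1,x_2),x_3)=\beta(x_1+x_3,x_2)$$
for functions $\alpha,\beta:A\times A\to A$. Taking $x_2=x_3=0$ gives $\alpha(a,0)=a=\beta(a,0)$. Taking $x_2=0$ gives $\alpha(x_1,x_3)=\beta(x_1+x_3,0)=x_1+x_3$. So $\delta(x_1,x_2)+x_3=\beta(x_1+x_3,x_2)$. With $x_3=0$ this says $\beta=\delta$. Hence $\delta(x_1+x_3,x_2)=\delta(x_1,x_2)+x_3$, and $x_1=0$ gives $\delta(x_3,x_2)=x_3+\delta(0,x_2)$. Put $\lambda_k:=\delta(0,\cdot)$. Then
$$E_{f_1+kf_2}\text{ is the kernel of }x_1+\lambda_k(x_2),$$
where $\lambda_k$ is a bijection fixing $0$. Since $E_{f_1+f_2}$ is the kernel of $x_1+x_2$ and labels are unique, $\lambda_1=\mathrm{id}$.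

The situation is symmetric in the indices. Using $g=f_1+lf_3+f_2$, respectively $g=f_2+mf_3+f_1$ with labels normalized at $(0,a,0)$, we find in the same way that, for $l,m\in K^\times$, $E_{f_1+lf_3}$ and $E_{f_2+mf_3}$ are the kernels of $x_1+\mu_l(x_3)$ and $x_2+\nu_m(x_3)$, with bijections $\mu_l,\nu_m$ fixing $0$ and $\mu_1=\nu_1=\mathrm{id}$.

**Step 4: each $\lambda_k$ is additive, and $\lambda_{km}=\lambda_k\lambda_m$.** Let $k,m\ne0$ and $g=f_1+kf_2+kmf_3$, with $\pi_g(a,0,0)=a$. It lies in $\mathrm{span}(f_1+kf_2,f_3)$, in $\mathrm{span}(f_1+kmf_3,f_2)$ and in $\mathrm{span}(f_1,f_2+mf_3)$. The first two give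
$$\pi_g(x)=\alpha(x_1+\lambda_k(x_2),x_3)=\beta(x_1+\mu_{km}(x_3),x_2)$$
with new functions $\alpha,\beta$. As before $\alpha(a,0)=\beta(a,0)=a$, and $x_2=0$ gives $\alpha(x_1,x_3)=x_1+\mu_{km}(x_3)$. Therefore
$$\pi_g(x)=x_1+\lambda_k(x_2)+\mu_{km}(x_3).\tag{2}$$
The third span gives $\pi_g=\gamma(x_1,x_2+\nu_m(x_3))$. Setting $x_1=x_3=0$ gives $\gamma(0,b)=\lambda_k(b)$. Setting $x_1=0$ gives
$$\lambda_k(x_2+\nu_m(x_3))=\lambda_k(x_2)+\mu_{km}(x_3).$$
With $x_2=0$ this reads $\lambda_k\nu_m=\mu_{km}$. Substituting back, $\lambda_k(x_2+\nu_m(x_3))=\lambda_k(x_2)+\lambda_k(\nu_m(x_3))$, and since $\nu_m$ is onto, $\lambda_k$ is additive. Taking $m=1$ gives $\mu_k=\lambda_k$; taking $k=1$ gives $\nu_m=\mu_m=\lambda_m$. Hence $\lambda_{km}=\lambda_k\lambda_m$.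

**Step 5: $\lambda_{-1}=-\mathrm{id}$.** This ties the negative in $K$ to the negative in $A$. Since $f_2-f_3=(f_1+f_2)-(f_1+f_3)$, Fact (i) gives $x_2+\lambda_{-1}(x_3)=\chi(x_1+x_2,x_1+x_3)$ for some $\chi$. Setting $x_1=0$ gives $\chi(a,b)=a+\lambda_{-1}(b)$. Setting $x_2=x_3=0$ gives $0=x_1+\lambda_{-1}(x_1)$.

**Step 6: $\lambda_{k+k'}=\lambda_k+\lambda_{k'}$.** Put $\lambda_0=0$. If $k$ or $k'$ is $0$ there is nothing to prove, so let $k,k'\ne0$. We have
$$f_1+(k+k')f_2=(f_1+kf_2+f_3)+k'\bigl(f_2-k'^{-1}f_3\bigr).$$
By (2) with $m=k^{-1}$, the first functional on the right has kernel relation given by $x_1+\lambda_k(x_2)+x_3$. The second is given by $x_2+\lambda_{-1/k'}(x_3)$. The left side is given by $x_1+\lambda_{k+k'}(x_2)$, also when $k+k'=0$. So by Fact (i)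
$$x_1+\lambda_{k+k'}(x_2)=\theta\bigl(x_1+\lambda_k(x_2)+x_3,\;x_2+\lambda_{-1/k'}(x_3)\bigr)$$
for some $\theta$, and $x_2=x_3=0$ gives $\theta(a,0)=a$. Put $x_3=\lambda_{k'}(x_2)$. The second argument becomes $x_2+\lambda_{-1/k'}\lambda_{k'}(x_2)=x_2+\lambda_{-1}(x_2)=0$. So $x_1+\lambda_{k+k'}(x_2)=x_1+\lambda_k(x_2)+\lambda_{k'}(x_2)$.

**Step 7: all subspaces.** By Steps 3, 4 and 6, $k\mapsto\lambda_k$ is a unital ring homomorphism $K\to\mathrm{End}(A)$, so $A$ is a $K$-space. Every nonzero functional is a scalar multiple of some $f_1+kf_2+lf_3$, $f_2+mf_3$ or $f_3$. By Step 3 (with $\mu=\nu=\lambda$), by (2) with $m=l/k$, and by Step 2, each $E_f$ is the kernel of $f:A^3\to A$. If $U\ne V$, then $U$ is a finite intersection of kernels $\ker f$ with $f$ running through a basis of $U^\perp$, so $E(U)$ is the intersection of the corresponding $E_f$, which is the coset partition of $U_A$. For $U=V$ we have $E(V)=\nabla$ and $V_A=A^3$. $\square$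

## 6. Counting classes: powers of $2$ against powers of $3$

*Proof of Theorem 6.* The count $42$ and the countable representation are in Section 3. (The base there is countably infinite.) Suppose $\phi$ is a type-1 representation of $L=L(\mathbb F_2,\mathbb F_3)$ over a finite set.

**Step 1: choose the number.** As $\phi(u)\subsetneq\phi(v)$, some $\phi(v)$-class $C$ contains $n\ge2$ classes of $\phi(u)$.

**Step 2: $n$ is a power of $2$.** Restrict $\phi$ on $[0,v]=\mathrm{Sub}(\mathbb F_2^3)$ to $C/\phi(0)$. By Lemma 3 the hypotheses of Theorem 10 hold, so $C/\phi(0)\cong A^3$ with $A$ a finite $\mathbb F_2$-space, and $u=\ker f_1$ becomes the kernel of $x_1$. It has $|A|$ classes, so $n=|A|$ is a power of $2$.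

**Step 3: $n$ is a power of $3$.** Let $D\supseteq C$ be the $\phi(1)$-class. Restrict $\phi$ on $[u,1]=\mathrm{Sub}(\mathbb F_3^3)$ to $D/\phi(u)$. By Theorem 10, $D/\phi(u)\cong B^3$ with $B$ a finite $\mathbb F_3$-space, and the classes of $\phi(v)$, which comes from $\langle e_1\rangle$, are the cosets of $B\times0\times0$. One of these is $C/\phi(u)$, so $n=|B|$ is a power of $3$.

Since $n\ge2$, this is a contradiction. $\square$

*Proof of Theorem 7.* Write $q=p^s$ and $r=p'^{\,t}$ with primes $p,p'$. Linearity with a countable base is in Section 3.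

**Step 1: lower bound.** Let $\phi$ be a type-1 representation on a finite set $S$. As above, some $\phi(v)$-class contains $n\geq2$ classes of $\phi(u)$, and $n$ is a power of $q$ and of $r$. So $p=p'$, and $n=p^e$ with $e\ge1$ divisible by $s$ and $t$. Hence $n\ge p^{\mathrm{lcm}(s,t)}$. Let $D$ be the $\phi(1)$-class containing the chosen class. Then $D/\phi(u)\cong B^3$ with $|B|=n$, so $D$ consists of $n^2$ classes $C'$ of $\phi(v)$, *each* containing $n$ classes of $\phi(u)$. Theorem 10 applied to $C'/\phi(0)\cong A'^3$ gives $|A'|=n$, so $|C'|\ge n^3$. Therefore $|S|\ge|D|\ge n^2\cdot n^3=n^5\ge p^{5\,\mathrm{lcm}(s,t)}$.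

**Step 2: the bound is attained.** If $p=p'$, let $n=p^{\mathrm{lcm}(s,t)}$. This is a power of $q$ and of $r$, so there are an $\mathbb F_q$-space $A$ and an $\mathbb F_r$-space $B$ with $n$ elements each. Section 3 gives a type-1 representation on $A^3\times B^2$, which has $n^5$ points. $\square$

## 7. Varieties, and two facts on modular lattices

We turn to Theorem 8. Let $\mathcal K$ be the class of lattices having type-1 representations over finite sets. The variety generated by $\mathcal K$ is the class of all lattices satisfying every identity valid in $\mathcal K$. So the second sentence of Theorem 8 follows from the first together with Theorem 6. We recall three textbook tools.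

- *Jónsson's lemma* (B. Jónsson, *Algebras whose congruence lattices are distributive*, Math. Scand. 21 (1967)). Congruence lattices of lattices are distributive, and therefore every subdirectly irreducible member of the variety generated by $\mathcal K$ lies in $\mathbf{HSP}_u(\mathcal K)$: it is a homomorphic image of a sublattice of an ultraproduct of members of $\mathcal K$. A simple lattice with more than one element is subdirectly irreducible.
- *Łoś's theorem.* A first-order sentence holds in an ultraproduct if and only if the set of indices where it holds belongs to the ultrafilter. In particular it then holds in at least one factor.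
- *Transposed intervals.* In a modular lattice, $z\mapsto z+b$ is an isomorphism $[ab,a]\to[b,a+b]$. Its inverse is $y\mapsto ya$: by (1), $(z+b)a=z+ab=z$ and $ya+b=y(a+b)=y$.

If $L=L(\mathbb F_2,\mathbb F_3)$ were in the variety, we would get a surjection $h:M\to L$ from a sublattice $M$ of an ultraproduct, and not a representation of $L$. The count of Section 6 then breaks in two places. First, $M$ need not contain copies of $P$ and $Q$ mapped by $h$ back onto $P$ and $Q$; Proposition 13 supplies them. Second, even then the copy of $P$ and the copy of $Q$ may use different lifts of $u$ and of $v$, so the power of $2$ and the power of $3$ would count different things. Section 10 repairs this by a pair $w<t$ sitting under both lifts, and Lemma 14 says that the count survives for intermediate elements.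

All lattices below are modular. We say that $a_1,a_2,a_3\ge o$ are *independent over $o$* if $a_i(a_j+a_k)=o$ for $\{i,j,k\}=\{1,2,3\}$, and $a,b$ are independent over $o$ if $ab=o$. We call $(a_1,a_2,c)$ a *diamond over $o$* if all pairwise meets are $o$ and all pairwise joins are equal. (In $\mathrm{Sub}(K^3)$, $\langle e_1\rangle,\langle e_2\rangle,\langle e_1-e_2\rangle$ form a diamond over $0$.)

**Lemma 11.** If $a_1,a_2,a_3$ are independent over $o$ and $x_i,x_i'\in[o,a_i]$, then
$$(x_1+x_2+x_3)(x_1'+x_2'+x_3')=x_1x_1'+x_2x_2'+x_3x_3'.$$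
The analogous statement holds for two elements.

*Proof.* Two elements: let $ab=o$, $x,x'\in[o,a]$, $y,y'\in[o,b]$. By (1), since $y\le x+b$, we get $(x+b)(a+y)=y+a(x+b)=y+x+ab=x+y$. By transposed intervals, $(x+b)(x'+b)=xx'+b$ and $(a+y)(a+y')=a+yy'$. Hence
$$(x+y)(x'+y')=(x+b)(x'+b)(a+y)(a+y')=(xx'+b)(a+yy')=xx'+yy'.$$
For three, apply this to the pair $a_1+a_2,a_3$ and then to $a_1,a_2$; the latter are independent because $o\le a_1a_2\le a_1(a_2+a_3)=o$. $\square$

**Lemma 12.** Let $(a_1,a_2,c)$ be a diamond over $o$ and $o\le w_1\le b_1\le a_1$. Put $b_2=a_2(b_1+c)$, $w_2=a_2(w_1+c)$, $w=w_1+w_2$. Then $(b_1+w,\;b_2+w,\;c(b_1+b_2)+w)$ is a diamond over $w$.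

*Proof.* Let $x$ stand for $b$ or $w$ in $x_1,x_2$. By (1), $x_2+c=c+a_2(x_1+c)=(a_2+c)(x_1+c)=x_1+c$, because $x_1+c\le a_1+c=a_2+c$. Put $d_x=c(x_1+x_2)$. Then $x_1+d_x=(x_1+c)(x_1+x_2)=x_1+x_2$, because $x_2\le x_1+c$. In the same way $x_2+d_x=(x_2+c)(x_1+x_2)=x_1+x_2$.

*Joins.* Since $w_2\le b_2$ we have $w\le b_1+b_2$, so all three pairwise joins equal $b_1+b_2$.

*Meets.* By Lemma 11, $(b_1+w)(b_2+w)=(b_1+w_2)(w_1+b_2)=w_1+w_2=w$. Next, $(b_1+w)(d_b+w)=w+d_b(b_1+w)$ by (1). Here $b_1+w=b_1+w_1+d_w=b_1+d_w$. Since $d_w\le d_b$, we get $d_b(b_1+d_w)=d_w+d_bb_1=d_w$, because $d_bb_1\le ca_1=o\le d_w$. As $d_w\le w$, the meet is $w$. For the last meet, $b_2+w=b_2+w_2+d_w=b_2+d_w$ and $d_bb_2\le ca_2=o$, so the same computation gives $w$. $\square$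

## 8. Lifting the subspace lattice of $\mathbb F_p^3$

**Proposition 13.** Let $p$ be a prime, $M$ a commuting lattice on a set $S$, and $h:M\to\mathrm{Sub}(\mathbb F_p^3)$ a surjective homomorphism. Then there is a homomorphism $g:\mathrm{Sub}(\mathbb F_p^3)\to M$ with $hg=\mathrm{id}$.

Write $\bar e_i=\langle e_i\rangle$ and $\bar c_{1j}=\langle e_1-e_j\rangle$ for $j=2,3$. It is natural to lift these five elements so that their incidences hold, and to extend by lattice terms. An example shows what is still missing. Let $M$ be the subgroup lattice of $(\mathbb Z/6)^3$ (realized by coset partitions). Each subgroup is the sum of its $2$-part and $3$-part, so $M\cong\mathrm{Sub}(\mathbb F_2^3)\times\mathrm{Sub}(\mathbb F_3^3)$. Let $h$ be the projection to $\mathrm{Sub}(\mathbb F_2^3)$. The three coordinate subgroups together with $\{(-a,a,0)\}$ and $\{(-a,0,a)\}$ lift the five elements with all incidences. But $\{(-2a,a,0)\}\ne\{(0,a,0)\}$ in $M$, while the corresponding subspaces over $\mathbb F_2$ coincide. The cure is to add $r=(2\mathbb Z/6)^3$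 to everything, that is, to compute modulo $pA$. This works in general because $(pA)^3$ is given by a lattice term.

*Proof.*

**Step 1: lift the frame.** We find $o,a_1,a_2,a_3,c_{12},c_{13}\in M$ with $h(o)=0$, $h(a_i)=\bar e_i$, $h(c_{1j})=\bar c_{1j}$, the $a_i$ independent over $o$, and $(a_1,a_j,c_{1j})$ diamonds over $o$ for $j=2,3$.

(i) *Independence.* Take any preimages $a_i$ of $\bar e_i$ and put $o=a_1(a_2+a_3)+a_2(a_1+a_3)+a_3(a_1+a_2)$. Then $h(o)=0$. Replace $a_i$ by $a_i+o$, which has the same image. To check independence, let $w'=a_2(a_1+a_3)+a_3(a_1+a_2)\le a_2+a_3$. Then $a_1+o=a_1+w'$ and $a_2+a_3+o=a_2+a_3$, so by (1)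
$$(a_1+o)(a_2+a_3+o)=(a_1+w')(a_2+a_3)=w'+a_1(a_2+a_3)=o.$$
The other indices are symmetric.

(ii) *One diamond.* Let $a_1,a_j$ be independent over $o$, with $h(o)=0$, $h(a_i)=\bar e_i$. Let $c'$ be a preimage of $\bar c_{1j}$ and $c=(c'+o)(a_1+a_j)$, so $o\le c\le a_1+a_j$ and $h(c)=\bar c_{1j}$. Put $b_1=a_1(a_j+c)$ and $b_j=a_j(a_1+c)$. By (1), $b_1+c=(a_1+c)(a_j+c)=b_j+c$. Also $b_j\le a_j+c$, so
$$b_1+b_j=(a_j+c)(a_1+b_j)=(a_j+c)(a_1+a_j)(a_1+c)=(a_1+c)(a_j+c),$$
using $a_1+b_j=(a_1+a_j)(a_1+c)$ and $a_1+c\le a_1+a_j$. Put $w_1=b_1c$, $w_j=b_jc$, $w'=w_1+w_j\le c$. Then $(b_1+w')(b_j+w')=(b_1+w_j)(w_1+b_j)=w'$ by Lemma 11. Moreover $(b_1+w')c=(b_1+w_j)c=w_j+b_1c=w'$, and likewise $(b_j+w')c=w'$. The pairwise joins of $b_1+w'$, $b_j+w'$, $c$ all equal $(a_1+c)(a_j+c)$. So $(b_1+w',b_j+w',c)$ is a diamond over $w'$. Images: $h(b_1)=\bar e_1(\bar e_j+\bar c_{1j})=\bar e_1$, similarly $h(b_j)=\bar e_j$, and $h(w')=0$.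

Apply (ii) with $j=2$. Replace $o$ by $w'$, the elements $a_1,a_2$ by $b_1+w',b_2+w'$, the element $a_3$ by $a_3+w'$, and let $c_{12}=c$. Independence over the new bottom follows from Lemma 11 for the old elements: $(b_1+w_2)(w_1+b_2+a_3)=w_1+w_2=w'$, symmetrically $(w_1+b_2)(b_1+w_2+a_3)=w'$, and $(w_1+w_2+a_3)(b_1+b_2)=w'$. Images are as required.

(iii) *The second diamond without losing the first.* Apply (ii) with $j=3$ to the new elements, obtaining $b_1,b_3,w_1,w_3,c$. Put $b_2=a_2(b_1+c_{12})$, $w_2=a_2(w_1+c_{12})$ and $w=w_1+w_2+w_3$; note $w_i\le b_i$. The final data are: bottom $w$, elements $b_i+w$ ($i=1,2,3$), and $c_{12}(b_1+b_2)+w$, $c+w$ in the roles of $c_{12},c_{13}$.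

- Independence: for example $(b_1+w_2+w_3)(w_1+b_2+b_3)=w_1+w_2+w_3=w$ by Lemma 11, and similarly for the other indices.
- The $(1,2)$-diamond: by Lemma 12, $(b_1+w_1+w_2,\ b_2+w_1+w_2,\ c_{12}(b_1+b_2)+w_1+w_2)$ is a diamond over $w_1+w_2$ inside $[o,a_1+a_2]$. By Lemma 11 for the pair $a_1+a_2,a_3$, the map $z\mapsto z+w_3$ preserves meets on $[o,a_1+a_2]$, and it preserves joins. So adding $w_3$ gives a diamond over $w$.
- The $(1,3)$-diamond: $(b_1+w_1+w_3,\ b_3+w_1+w_3,\ c)$ is a diamond over $w_1+w_3$ inside $[o,a_1+a_3]$ by (ii). Adding $w_2$ gives a diamond over $w$ by Lemma 11 for the pair $a_1+a_3,a_2$. Here $c+w_2=c+w$ since $w_1,w_3\le c$.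
- Images: $h(b_2)=\bar e_2(\bar e_1+\bar c_{12})=\bar e_2$, $h(w_2)=\bar e_2\bar c_{12}=0$, $h(c_{12}(b_1+b_2))=\bar c_{12}$, and the others by (ii).

Rename the final data $o,a_1,a_2,a_3,c_{12},c_{13}$.

**Step 2: introduce coordinates.** We verify the hypotheses of Lemma 9 for seven elements built from the frame. Let $\hat1=a_1+a_2+a_3$ and
$$H_i=a_j+a_k,\quad H_{12}=c_{12}+a_3,\quad H_{13}=c_{13}+a_2,\quad H_s=c_{12}+c_{13},\quad c_{23}=H_sH_1,\quad H_{23}=c_{23}+a_1.$$
All lie in $[o,\hat1]$. Let $D$ be an $\hat1$-class and $X_D=D/o$. The relations induced on $X_D$ by $H_1,H_2,H_3,H_{12},H_{13},H_{23},H_s$ satisfy the hypotheses of Lemma 9 (Lemma 3 lets us compute in $M$):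

- (a) By Lemma 11, $H_1H_2=a_3\le H_{12}$, $H_1H_3=a_2\le H_{13}$, $H_2H_3=a_1\le H_{23}$.
- (b) First, $c_{13}(a_1+a_2)=c_{13}(a_1+a_3)(a_1+a_2)=c_{13}a_1=o$, and likewise $c_{12}(a_1+a_3)=c_{12}a_1=o$. By (1), $H_sH_3=c_{12}+c_{13}(a_1+a_2)=c_{12}$ and $H_{12}H_3=c_{12}+a_3(a_1+a_2)=c_{12}$. Similarly $H_sH_2=c_{13}+c_{12}(a_1+a_3)=c_{13}$ and $H_{13}H_2=c_{13}+a_2(a_1+a_3)=c_{13}$. Finally $H_sH_1=c_{23}$ and $H_{23}H_1=c_{23}+a_1(a_2+a_3)=c_{23}$. Each of $c_{12},c_{13},c_{23}$ lies below $H_s$ and below the corresponding $H_{ij}$.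
- (c) For $\{i,j,k\}=\{1,2,3\}$ we have $H_i+H_j=\hat1$, $H_iH_j=a_k$, $a_kH_k=o$, $a_k+H_k=\hat1$. For the triples with $s$ we need $a_kH_s=o$ and $a_k+H_s=\hat1$. Indeed $a_1H_s=a_1(a_1+a_2)(c_{12}+c_{13})=a_1(c_{12}+c_{13}(a_1+a_2))=a_1c_{12}=o$; in the same way $a_2H_s=a_2c_{12}=o$; and $a_3H_s=a_3(a_1+a_3)(c_{12}+c_{13})=a_3(c_{13}+c_{12}(a_1+a_3))=a_3c_{13}=o$. The equations $a_1+c_{1j}=a_1+a_j=a_j+c_{1j}$ give $a_k+H_s=\hat1$ for each $k$. Now bijectivity follows as in Fact (ii) of Theorem 10: injectivity from $H_iH_jH_k=o$ or $H_iH_jH_s=o$, surjectivity from $H_i\circ H_j=\hat1$ and $a_k\circ H_k=\hat1$ or $a_k\circ H_s=\hat1$.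

So $X_D=A^3$ for an abelian group $A=A_D$, with $H_i,H_{ij},H_s$ the kernels of $x_i$, $x_i+x_j$, $x_1+x_2+x_3$. Since $a_k=H_iH_j$, the $a_k$ induce the coset partitions of the coordinate subgroups. Since $c_{12}=H_{12}H_3$, $c_{13}=H_{13}H_2$, $c_{23}=H_{23}H_1$, these induce the coset partitions of $\{(-a,a,0)\}$, $\{(-a,0,a)\}$, $\{(0,-a,a)\}$. Hence every element of the sublattice generated by $a_1,a_2,a_3,c_{12},c_{13}$ induces on each $X_D$ the coset partition of a subgroup, computed by the same lattice term.

**Step 3: express $(pA)^3$ by a lattice term.** Define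
$$J=a_1+H_{12}H_{13},\qquad q_0=a_2,\qquad q_{k+1}=\bigl((q_k+c_{13})J+a_3\bigr)H_3.$$
On $X_D$, $H_{12}H_{13}$ gives $\{(-a,a,a)\}$, so $J$ gives $\{(x,a,a)\}$. We claim that $q_k$ gives $\{(-ka,a,0)\}$. This holds for $k=0$. If it holds for $k$, then $q_k+c_{13}$ gives $\{(-ka-b,a,b)\}$; its meet with $J$ forces $b=a$ and gives $\{(-(k+1)a,a,a)\}$; adding $a_3$ frees the last coordinate, and meeting with $H_3$ makes it $0$. So $q_{k+1}$ gives $\{(-(k+1)a,a,0)\}$. Now put
$$r_1=(q_p+a_2)a_1,\quad r_2=a_2(r_1+c_{12}),\quad r_3=a_3(r_1+c_{13}),\quad r=r_1+r_2+r_3.$$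
Then $q_p+a_2$ gives $\{(-pa,y,0)\}$, so $r_1$ gives $pA\times0\times0$. The element $r_1+c_{12}$ gives $\{(pb-a,a,0)\}$, whose meet with $a_2$ is $0\times pA\times0$. Likewise $r_3$ gives $0\times0\times pA$. So $r$ induces the coset partition of $(pA_D)^3$ on every $X_D$. Evaluating the same terms in $\mathrm{Sub}(\mathbb F_p^3)$ at $\bar e_i,\bar c_{1j}$ is the same computation with $A=\mathbb F_p$ and gives $0$. So $h(r)=0$.

**Step 4: the frame generates.** We show that $\mathcal F=(\bar e_1,\bar e_2,\bar e_3,\bar c_{12},\bar c_{13})$ generates $\mathrm{Sub}(\mathbb F_p^3)$. Use the terms above with $A=\mathbb F_p$. Then $q_k=\langle(-k,1,0)\rangle$. Put $q_k':=(q_k+c_{23})H_2$: from $(-ka,a-b,b)$ with second coordinate $0$ we get $\langle(-k,0,1)\rangle$. Put $q_l'':=(q_l'+c_{12})H_1$: from $(-la-b,b,a)$ with first coordinate $0$ we get $\langle(0,-l,1)\rangle$. Finally $(q_k'+\bar e_2)(q_l''+\bar e_1)=\langle(-k,-l,1)\rangle$. These lines for all $k,l$, the lines $q_k$, and $\bar e_1$ are all one-dimensional subspaces. Every nonzero subspace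 is a join of lines, and $0=\bar e_1\bar e_2$.

**Step 5: define $g$.** For $U\le\mathbb F_p^3$ choose a lattice term $t$ with $U=t(\mathcal F)$ and put
$$g(U)=t(a_1+r,a_2+r,a_3+r,c_{12}+r,c_{13}+r)\in[r,\hat1].$$
We must see that the choice of $t$ does not matter. For each $\hat1$-class $D$ we have $D/r=A_D^3/(pA_D)^3=A'^3$ with $A'=A_D/pA_D$ an $\mathbb F_p$-space. On it $a_i+r$ and $c_{1j}+r$ induce the coset partitions of $(\bar e_i)_{A'}$ and $(\bar c_{1j})_{A'}$. Since $U\mapsto U_{A'}$ is a lattice homomorphism (Lemma 4), $g(U)$ induces the coset partition of $U_{A'}$, whatever $t$ was. An element of $[r,\hat1]$ is determined by what it induces on $D/r$ for all $D$. So $g(U)$ does not depend on $t$. If $U=t(\mathcal F)$ and $U'=t'(\mathcal F)$, the terms $t\wedge t'$ and $t\vee t'$ may be used for $U\cap U'$ and $U+U'$, so $g$ is a homomorphism. Finally $h(a_i+r)=\bar e_i$ and $h(c_{1j}+r)=\bar c_{1j}$, so $h(g(U))=t(\mathcal F)=U$. $\square$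

## 9. Further elements of a commuting lattice on $A^3$

The final count involves relations lying between $E(\ker f_1)$ and $\nabla$, or below $E(\langle e_1\rangle)$, that are not of the form $E(U)$. Commutation with the $E(U)$ still makes them coset partitions.

**Lemma 14.** In the situation of Theorem 10, let $\mathcal E$ be a commuting lattice on $X=A^3$ containing all $E(U)$.

- (i) If $W\in\mathcal E$ and $W\supseteq E(\ker f_1)$, then there is a subgroup $C\le A$ with $x\,W\,y\iff x_1-y_1\in C$.
- (ii) If $Y\in\mathcal E$ and $Y\subseteq E(\langle e_1\rangle)$, then $Y$ is the coset partition of $C\times0\times0$ for a subgroup $C\le A$.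

*Proof.* (i) As $W$ contains the kernel of $x_1$, we have $x\,W\,y\iff x_1\,\overline W\,y_1$ for an equivalence $\overline W$ on $A$. We show that $\overline W$ is translation invariant. Let $c=W\cap E(\langle e_1\rangle)\in\mathcal E$: this relates points with equal second and third coordinates and $\overline W$-related first coordinates. It commutes with $E(\langle e_1+e_2\rangle)$, the coset partition of $\{(a,a,0)\}$. Let $x_1\,\overline W\,y_1$ and $a\in A$. Then
$$(x_1,0,0)\;c\;(y_1,0,0)\;E(\langle e_1+e_2\rangle)\;(y_1+a,a,0).$$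
By commutation there is $b$ with $(x_1,0,0)\,E(\langle e_1+e_2\rangle)\,(x_1+b,b,0)\;c\;(y_1+a,a,0)$. Comparing second coordinates, $b=a$, so $x_1+a\,\overline W\,y_1+a$. Let $C=\{a:0\,\overline W\,a\}$. If $a,b\in C$, translating $0\,\overline W\,b$ by $a$ gives $a\,\overline W\,a+b$, so $a+b\in C$; translating $0\,\overline W\,a$ by $-a$ gives $-a\in C$. So $C$ is a subgroup, and $x_1\,\overline W\,y_1\iff x_1-y_1\in C$.

(ii) Apply (i) to $W=Y+E(\ker f_1)$. By (1), $W\cap E(\langle e_1\rangle)=Y+E(\ker f_1\cap\langle e_1\rangle)=Y+\Delta=Y$. So $x\,Y\,y$ means $x_1-y_1\in C$, $x_2=y_2$, $x_3=y_3$. $\square$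

## 10. $L(\mathbb F_2,\mathbb F_3)$ and the identities of finitely represented lattices

**Lemma 15.** $L=L(\mathbb F_2,\mathbb F_3)$ is simple.

*Proof.* *$\mathrm{Sub}(K^3)$ is simple.* Let $\theta$ be a congruence collapsing $U<U'$. Choose a line $\ell\le U'$ with $\ell\not\le U$. Then $\ell=\ell\cap U'\;\theta\;\ell\cap U=0$. Let $m\ne\ell$ be another line and $n$ a third line in $\ell+m$ (spanned by the sum of generators). Joining $0\,\theta\,\ell$ with $n$ gives $n\,\theta\,n+\ell\ge m$, and meeting with $m$ gives $0\,\theta\,m$. So all lines are collapsed to $0$; joining three of them, $0\,\theta\,V$.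

*Covering pairs of $L$ lie in $P$ or in $Q$.* Let $x<y$ with one member in $P\setminus Q$ and the other in $Q\setminus P$. If $x\in Q\setminus P$ and $y\in P\setminus Q$, then $u\le x<y\le v$, so $x\in P$, which is false. So $x\in P\setminus Q$, $y\in Q\setminus P$. If $x\le u$, then $x<u<y$. If $x\not\le u$, then $x+u=v$ and $y\ge x+u$, so $x<v<y$. In neither case does $y$ cover $x$.

*Conclusion.* A nontrivial congruence of the finite lattice $L$ collapses a covering pair, so it collapses all of $P$ or all of $Q$. In both cases it identifies $u$ and $v$, hence collapses both $P$ and $Q$, hence identifies $0$ and $1$. $\square$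

*Proof of Theorem 8.* Suppose $L$ is in the variety generated by $\mathcal K$.

**Step 1: a commuting lattice $M$ above $L$.** By Lemma 15 and Jónsson's lemma there are commuting lattices $E_i$ on finite sets $S_i$, an ultraproduct $\hat E$ of the $E_i$, a sublattice $M\le\hat E$ and a surjection $h:M\to L$. We check that $\hat E$ is again a commuting lattice. Form the ultraproduct $(\hat E,\hat S)$ of the two-sorted structures $(E_i,S_i)$ with the operations $\cap,\circ$ on the first sort and the relation $R=\{(\alpha,x,y):x\,\alpha\,y\}$. The following are first-order and true in each factor, hence true in the ultraproduct by Łoś: each $R(\alpha,\cdot,\cdot)$ is an equivalence relation; different $\alpha$ give different relations; the element $\alpha\cap\beta$ gives the intersection; the element $\alpha\circ\beta$ gives the composition of the relations of $\alpha$ and $\beta$, in either order. So $\hat E$ is isomorphic to a commuting lattice on $\hat S$, and so is $M$.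

**Step 2: lift both halves.** The preimages $h^{-1}(P)$ and $h^{-1}(Q)$ are commuting lattices mapped by $h$ onto $P=\mathrm{Sub}(\mathbb F_2^3)$ and $Q=\mathrm{Sub}(\mathbb F_3^3)$. Proposition 13 gives homomorphisms $g_2:P\to M$, $g_3:Q\to M$ with $hg_2=\mathrm{id}_P$ and $hg_3=\mathrm{id}_Q$.

**Step 3: a pair below both lifts.** Put $u_i=g_i(u)$, $v_i=g_i(v)$ for $i=2,3$, and
$$t=v_2v_3,\qquad w=u_2v_3+v_2u_3\le t.$$
Then $h(t)=v$ and $h(w)=u$, so $w\neq t$.

**Step 4: return to a finite base.** The existence of elements $(g_2(x))_{x\in P}$ and $(g_3(y))_{y\in Q}$ satisfying the homomorphism equations and $w\ne t$ is a first-order sentence (there are $16+28$ elements and finitely many equations). It holds in $\hat E$, so by Łoś it holds in some $E:=E_i$, a commuting lattice on a finite set. From now on we work in $E$, with homomorphisms $g_2:P\to E$, $g_3:Q\to E$, possibly not injective, and with $u_i,v_i,t,w$ defined by the same formulas. Since $w\subsetneq t$, some $t$-class $T$ contains $m\ge2$ classes of $w$, and $m$ is finite.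

**Step 5: move the number $m$ up to $u_i$.** Let $i\in\{2,3\}$. As $u_2t=u_2v_3$ and $u_3t=v_2u_3$, we have $u_it\le w$. By (1), $(u_i+w)t=w+u_it=w$. Also $(u_i+w)+t=u_i+t$. Let $T_i\supseteq T$ be the $(u_i+t)$-class. Since $u_i+t=(u_i+w)\circ t$, every element of $T_i$ is $(u_i+w)$-related to an element of $T$. On $T$ itself $u_i+w$ restricts to $w$, because $(u_i+w)t=w$. So $T_i$ contains exactly $m$ classes of $u_i+w$. Note
$$u_i\le u_i+w\le u_i+t\le v_i.$$

**Step 6: $m$ is a power of $2$.** Let $C\supseteq T_2$ be the $v_2$-class. By Lemma 3 the interval $[g_2(0),v_2]$ of $E$ induces a commuting lattice on $C/g_2(0)$, and Theorem 10 applied to $g_2$ gives $C/g_2(0)\cong A^3$ with $A$ a finite $\mathbb F_2$-space. Here $u_2$ corresponds to $\ker f_1$. By Lemma 14(i), $u_2+w$ and $u_2+t$ are given by $x_1-y_1\in C_w$ and $x_1-y_1\in C_t$, for subgroups $C_w\le C_t\le A$. So the class $T_2$ of $u_2+t$ contains $|C_t/C_w|$ classes of $u_2+w$, and $m=|C_t/C_w|$ is a power of $2$.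

**Step 7: $m$ is a power of $3$.** Let $D\supseteq T_3$ be the $g_3(1)$-class. The interval $[u_3,g_3(1)]$ induces a commuting lattice on $D/u_3$, and Theorem 10 applied to $g_3$ gives $D/u_3\cong B^3$ with $B$ a finite $\mathbb F_3$-space. Here $v_3$ corresponds to $\langle e_1\rangle$. By Lemma 14(ii), $u_3+w$ and $u_3+t$ are the coset partitions of $C_w'\times0\times0$ and $C_t'\times0\times0$ for subgroups $C'_w\le C'_t\le B$. So $m=|C'_t/C'_w|$ is a power of $3$.

Since $m\ge2$, this is a contradiction, and $L$ is not in the variety. $\square$
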